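# The closed ideal $\mathcal{FS}\vee\mathcal J^{\ell_2}$ of $\mathcal L(\ell_p,\ell_q)$ is proper, and $2^{\mathfrak c}$ closed ideals contain it

Throughout, $1<p<2<q<\infty$, the scalar field $\mathbb K$ is $\mathbb R$ or $\mathbb C$, and $u'$ is the conjugate exponent of $u$. All pairings $\langle\cdot,\cdot\rangle$ are bilinear: $\langle y,e_j\rangle$ is simply the $j$-th coordinate of $y$. We say that an operator $T$ factors through a space $Z$ with constant $\kappa$ if $T=AB$ with $B$ mapping into $Z$, $A$ defined on $Z$, and $\|A\|\|B\|\le\kappa$.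

## 1. Operators through Hilbert space, tested by Walsh matrices

An ideal of $\mathcal L(\ell_p,\ell_q)$ is a subspace $\mathcal J$ such that $ATB\in\mathcal J$ whenever $A\in\mathcal L(\ell_q)$, $T\in\mathcal J$, $B\in\mathcal L(\ell_p)$. The closure of an ideal is again an ideal. A closed ideal is proper if it is not all of $\mathcal L(\ell_p,\ell_q)$.

Since $p<2<q$, the first intermediate space one thinks of between $\ell_p$ and $\ell_q$ is $\ell_2$. Let $\mathcal J^{\ell_2}$ be the closure in $\mathcal L(\ell_p,\ell_q)$ of all finite sums of products $AB$ with $B\in\mathcal L(\ell_p,\ell_2)$ and $A\in\mathcal L(\ell_2,\ell_q)$. A finite sum of such products is again one product: $\sum_{i\le h}A_iB_i=AB$, where $Bx=(B_ix)_{i\le h}$ maps into the Hilbert sum $\ell_2\oplus\dots\oplus\ell_2\cong\ell_2$ and $A(z_i)_i=\sum_iA_iz_i$. For example, the formal inclusion $\ell_p\to\ell_q$ is in $\mathcal J^{\ell_2}$, because it passes through $\ell_2$.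

Is $\mathcal J^{\ell_2}$ proper? This is the easy case, and we do it first. For $n\ge1$ and $N=2^n$ let $W_n=(w_{ji})$ be the $N\times N$ Walsh matrix, indexed by $i,j\in\{0,1\}^n$, with $w_{ji}=(-1)^{\sum_s i_sj_s}$. For $n=1$ this is $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$. The matrix is symmetric with entries $\pm1$, and $\sum_iw_{ji}w_{j'i}=N\delta_{jj'}$. So $\|W_n\|_{2\to2}=\sqrt N$, and clearly $\|W_n\|_{1\to\infty}=1$. Put
$$\rho=\min(p',q)>2 .$$
Recall the Riesz–Thorin theorem (complex scalars): if $\|G\|_{u_0\to v_0}\le\alpha_0$, $\|G\|_{u_1\to v_1}\le\alpha_1$, $\frac1u=\frac{1-\theta}{u_0}+\frac\theta{u_1}$ and $\frac1v=\frac{1-\theta}{v_0}+\frac\theta{v_1}$ with $0\le\theta\le1$, then $\|G\|_{u\to v}\le\alpha_0^{1-\theta}\alpha_1^\theta$. For a real matrix the bound over $\mathbb C$ implies the bound over $\mathbb R$. With $(u_0,v_0)=(1,\infty)$, $(u_1,v_1)=(2,2)$ and $\theta=2/\rho$ we get $\frac1u=1-\frac1\rho=\frac1{\rho'}$ and $\frac1v=\frac1\rho$. Hence the matrix $V_n=N^{-1/\rho}W_n$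 satisfies $\|V_n\|_{\rho'\to\rho}\le1$. Since $p\le\rho'$ and $\rho\le q$, also $\|V_n\|_{p\to q}\le1$. Therefore
$$V=\bigoplus_{n\ge1}V_n:\ \ell_p=\Big(\bigoplus_n\ell_p^{2^n}\Big)_{\ell_p}\longrightarrow\Big(\bigoplus_n\ell_q^{2^n}\Big)_{\ell_q}=\ell_q$$
has norm at most $1$, because $(\sum\|V_nx_n\|^q)^{1/q}\le(\sum\|x_n\|^q)^{1/q}\le(\sum\|x_n\|^p)^{1/p}$.

**Proposition 1.** $V\notin\mathcal J^{\ell_2}$. In particular, $\mathcal J^{\ell_2}$ is proper.

*Proof.* We test operators against the signs of $W_n$. For $S\in\mathcal L(\ell_p,\ell_q)$ let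
$$\Psi_n(S)=N^{-(2-1/\rho)}\sum_{i,j}w_{ji}\langle Se_i,e_j\rangle,\qquad N=2^n,$$
where $e_i$, $e_j$ run through the unit vectors of the $n$-th blocks.

First, $\Psi_n(V)=1$, since each of the $N^2$ terms of the sum is $w_{ji}^2N^{-1/\rho}=N^{-1/\rho}$.

Second, $|\Psi_n(S)|\le\|S\|$. If $\rho=q$, Hölder's inequality gives $\sum_j|\langle Se_i,e_j\rangle|\le N^{1-1/q}\|Se_i\|_q\le N^{1-1/\rho}\|S\|$ for each $i$; sum over the $N$ values of $i$. If $\rho=p'$, write $\langle Se_i,e_j\rangle=\langle e_i,S^*e_j\rangle$ and get $\sum_i|\langle e_i,S^*e_j\rangle|\le N^{1-1/p'}\|S^*e_j\|_{p'}\le N^{1-1/\rho}\|S\|$ for each $j$; sum over $j$.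

Third, if $S=AB$ through $\ell_2$, then $|\Psi_n(S)|\le N^{1/\rho-1/2}\|A\|\|B\|$. To see this, put $b_i=Be_i$ and $a_j=A^*e_j$, vectors of $\ell_2$ of norms at most $\|B\|$ and $\|A\|$. By Cauchy–Schwarz and the orthogonality of the rows of $W_n$,
$$\Big|\sum_{i,j}w_{ji}\langle b_i,a_j\rangle\Big|\le\|B\|\sum_i\Big\|\sum_jw_{ji}a_j\Big\|\le\|B\|\sqrt N\Big(\sum_i\Big\|\sum_jw_{ji}a_j\Big\|^2\Big)^{1/2}=\|B\|\sqrt N\Big(N\sum_j\|a_j\|^2\Big)^{1/2}\le N^{3/2}\|A\|\|B\|.$$

Now suppose $V\in\mathcal J^{\ell_2}$. Then there is $H=AB$ through $\ell_2$ with $\|V-H\|<\frac12$, and $1=\Psi_n(V)\le\frac12+2^{n(1/\rho-1/2)}\|A\|\|B\|$ for every $n$. As $\rho>2$, the last term tends to $0$, a contradiction. $\square$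

## 2. Enlarging the ideal by finitely strictly singular operators

**Definition.** An operator $T:X\to Y$ is finitely strictly singular if for every $\varepsilon>0$ there is $d\in\mathbb N$ such that every subspace $E$ of $X$ with $\dim E\ge d$ contains some $x$ with $\|Tx\|<\varepsilon\|x\|$.

So $T$ cannot be bounded below, with a fixed constant, on subspaces of arbitrarily large finite dimension. We use the standard fact that the set $\mathcal{FS}=\mathcal{FS}(\ell_p,\ell_q)$ of these operators is a closed ideal of $\mathcal L(\ell_p,\ell_q)$. More generally, if $S$ is finitely strictly singular and $R$ is bounded, then $RS$ and $SR$ are finitely strictly singular. For $RS$ this is immediate. For $SR$ and a subspace $E$: either $R$ kills some nonzero $x\in E$, which will do, or $\dim R(E)=\dim E$ and we find $x\in E$ with $\|SRx\|<\varepsilon\|Rx\|\le\varepsilon\|R\|\|x\|$.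

**Lemma 2.** For $1\le u<v<\infty$ the formal inclusion $\ell_u\to\ell_v$ is finitely strictly singular.

*Proof.* Let $E\subseteq\ell_u$ have dimension $d$. The unit ball of $E$ in the sup norm is compact and convex, so it has an extreme point $x$, and $\|x\|_\infty=1$. Let $A=\{i:|x_i|=1\}$; since $x\in c_0$, this set is finite, and $\sup_{i\notin A}|x_i|<1$. If $|A|<d$, there is $y\in E\setminus\{0\}$ vanishing on $A$, and then $\|x\pm\tau y\|_\infty\le1$ for small $\tau>0$, contradicting extremality. So $|A|\ge d$ and $\|x\|_u\ge d^{1/u}$. As all $|x_i|\le1$, we have $\|x\|_v^v\le\|x\|_u^u$, hence $\|x\|_v\le\|x\|_u\cdot\|x\|_u^{u/v-1}\le d^{1/v-1/u}\|x\|_u$. The factor tends to $0$ as $d\to\infty$. $\square$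

It is known that $\mathcal{FS}$ and $\mathcal J^{\ell_2}$ are both proper, and that neither contains the other. Let $\mathcal{FS}\vee\mathcal J^{\ell_2}$ be the smallest closed ideal containing both. Is it proper? In plain words: can every operator from $\ell_p$ to $\ell_q$ be approximated in norm by operators $U+H$, with $U$ finitely strictly singular and $H$ factoring through Hilbert space? The problem comes from the paper of Thomas Schlumprecht and András Zsák, "The algebra of bounded linear operators on $\ell_p\oplus\ell_q$ has infinitely many closed ideals", arXiv:1409.3480 (2014). These notes prove the following.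

**Theorem A.** $\mathcal{FS}\vee\mathcal J^{\ell_2}\ne\mathcal L(\ell_p,\ell_q)$ for all $1<p<2<q<\infty$.

**Theorem B.** There are operators $\tilde T_M\in\mathcal L(\ell_p,\ell_q)$, one for each $M\subseteq\mathbb N$, with $\tilde T_\emptyset=0$, such that the following holds. If $M',M_1,\dots,M_L\subseteq\mathbb N$ and $M'\setminus(M_1\cup\dots\cup M_L)$ is infinite, then $\tilde T_{M'}$ is not in the closed ideal generated by $\mathcal{FS}\cup\mathcal J^{\ell_2}\cup\{\tilde T_{M_1},\dots,\tilde T_{M_L}\}$. Consequently there are exactly $2^{\mathfrak c}$ closed ideals of $\mathcal L(\ell_p,\ell_q)$ containing $\mathcal{FS}\vee\mathcal J^{\ell_2}$, where $\mathfrak c=2^{\aleph_0}$. Moreover, the power set of a set of cardinality $\mathfrak c$, ordered by inclusion, order-embeds into the lattice of these ideals.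

The sensible first attempt at Theorem A is to keep the operator $V$ of Section 1 and show that the functionals $\Psi_n$ also tend to $0$ on $\mathcal{FS}$. In general this is false. Suppose $q\ne p'$. If $q<p'$, then $\rho=q$ and $p<\rho'$, and $V$ is the inclusion $\ell_p\to\ell_{\rho'}$ followed by the bounded operator $\bigoplus_nV_n:\ell_{\rho'}\to\ell_q$. If $p'<q$, then $\rho=p'<q$, and $V$ is the bounded operator $\bigoplus_nV_n:\ell_p\to\ell_\rho$ followed by the inclusion $\ell_\rho\to\ell_q$. In both cases Lemma 2 shows that $V$ itself is in $\mathcal{FS}$, while $\Psi_n(V)=1$ for all $n$. So the test vectors see factorizations through Hilbert space but not finite strict singularity. (For $q=p'$ this argument says nothing about $V$. A similar obstruction, valid for all $p,q$, appears after Lemma 9.)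

What distinguishes $\mathcal{FS}$ is its behavior on subspaces of large dimension. The repair is to replace each matrix entry, a scalar, by that scalar times the identity of $\ell_2^k$, with $k\to\infty$, and to average the test over $\ell_2^k$ by the normalized trace. A finitely strictly singular operator has entries in $\mathcal L(\ell_2^k)$ with all but boundedly many singular values small, so its normalized traces tend to $0$. The multiples of the identity keep theirs. And each term of the average is a test of the type used in Proposition 1, so Hilbert space factorizations are still detected.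

## 3. Blocks $\ell_u^N(\ell_2^k)$ and the normalized trace

Let $\ell_u^N(\ell_2^k)$ be the space of $x=(x_1,\dots,x_N)$ with $x_i\in\ell_2^k$, normed by $(\sum_i\|x_i\|_2^u)^{1/u}$. We write $e_i\otimes z$ for the element with $z\in\ell_2^k$ in place $i$ and $0$ elsewhere, and $f_1,\dots,f_k$ for the unit basis of $\ell_2^k$. For a matrix $G$, the operator $G\otimes I$ acts by $(G\otimes I)(e_i\otimes z)=\sum_jG_{ji}\,e_j\otimes z$.

**Lemma 3 (Marcinkiewicz–Zygmund).** Let $1\le u\le v<\infty$ and let $G:\ell_u^N\to\ell_v^m$ be linear. Then $\|G\otimes I:\ell_u^N(\ell_2^k)\to\ell_v^m(\ell_2^k)\|=\|G\|$ for all $k$.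

*Proof.* This says that passing to $\ell_2^k$-valued coordinates costs nothing. Let $g_1,\dots,g_k$ be independent standard $\mathbb K$-valued Gaussians. By rotation invariance there is a constant $c_v>0$ with $\mathbb E|\sum_lg_lz_l|^v=c_v^v(\sum_l|z_l|^2)^{v/2}$ for all scalars $z_l$. Write $x=(x^l)_{l\le k}$ with $x^l\in\mathbb K^N$. Applying this identity in every coordinate $j\le m$ and summing,
$$c_v\|(G\otimes I)x\|=\Big(\mathbb E\Big\|G\sum_lg_lx^l\Big\|_v^v\Big)^{1/v}\le\|G\|\Big(\mathbb E\Big\|\sum_lg_lx^l\Big\|_u^v\Big)^{1/v}.$$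
Put $h_i=|\sum_lg_lx^l_i|$. Since $v/u\ge1$, the triangle inequality in $L_{v/u}$ gives
$$\Big(\mathbb E\Big(\sum_ih_i^u\Big)^{v/u}\Big)^{1/v}=\Big\|\sum_ih_i^u\Big\|_{L_{v/u}}^{1/u}\le\Big(\sum_i\|h_i^u\|_{L_{v/u}}\Big)^{1/u}=\Big(\sum_i(\mathbb Eh_i^v)^{u/v}\Big)^{1/u}=c_v\|x\|.$$
So $\|G\otimes I\|\le\|G\|$. The reverse inequality follows by using only vectors $x=(x^1,0,\dots,0)$. $\square$

With $\mathbb K=\mathbb R$ and $k=2$ the space $\ell_u^N(\ell_2^2)$ is complex $\ell_u^N$, so for $u\le v$ a real matrix has the same norm $\ell_u^N\to\ell_v^m$ over $\mathbb R$ and over $\mathbb C$.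

**Lemma 4 (complemented Hilbert spaces).** Let $1<s<\infty$. There is a constant $c_s$ such that the identity of $\ell_2$ factors through $L_s[0,1]$ with constant $c_s$, and the identity of every countably infinite $\ell_s$-sum of spaces $\ell_s^N(\ell_2^k)$ ($N$ and $k$ may vary) factors through $\ell_s$ with constant $c_s$. One may take $c_s=K_{\max(s,s')}$, where $K_t$ is nondecreasing in $t$.

*Proof.* Let $(\varrho_l)$ be the Rademacher functions. Khintchine's inequality gives, for $1\le t<\infty$, a best constant $K_t<\infty$ with $\|\sum_la_l\varrho_l\|_t\le K_t\|a\|_2$; it is nondecreasing because $L_t$-norms on a probability space are, and $K_t\ge1$. Put $Ja=\sum_la_l\varrho_l$ and $Qf=(\mathbb Ef\varrho_l)_l$. Then $QJ=I_{\ell_2}$ by orthonormality.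

If $s\le2$, then $\|Ja\|_s\le\|Ja\|_2=\|a\|_2$. Also $|\sum_lb_l(Qf)_l|=|\mathbb Ef\sum_lb_l\varrho_l|\le\|f\|_sK_{s'}\|b\|_2$, so $\|Q\|\le K_{s'}$. If $s\ge2$, then $\|J\|\le K_s$, and $\|Qf\|_2\le\|f\|_2\le\|f\|_s$ by Bessel. In both cases $\|Q\|\|J\|\le K_{\max(s,s')}$.

Using only $\varrho_1,\dots,\varrho_k$, as functions on $\{\pm1\}^k$ with uniform measure, we factor $I_{\ell_2^k}$ through $L_s(\{\pm1\}^k)$, which is isometric to $\ell_s^{2^k}$, with the same bounds on $\|J\|$ and $\|Q\|$. Do this in every coordinate of the given $\ell_s$-sum. The coordinatewise maps have the same norm bounds, and the middle space is an $\ell_s$-sum of countably many spaces $\ell_s^{2^k}$, that is, $\ell_s$. $\square$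

Now fix two sequences $(N_n)$, $(m_n)$ of positive integers. They will be chosen twice, once for each theorem. Put
$$X=\Big(\bigoplus_{n,k\in\mathbb N}\ell_p^{N_n}(\ell_2^k)\Big)_{\ell_p},\qquad Y=\Big(\bigoplus_{n,k\in\mathbb N}\ell_q^{m_n}(\ell_2^k)\Big)_{\ell_q}.\tag{1}$$
By Lemma 4 there are bounded operators $J_X:X\to\ell_p$, $Q_X:\ell_p\to X$, $J_Y:Y\to\ell_q$, $Q_Y:\ell_q\to Y$ with
$$Q_XJ_X=I_X,\qquad Q_YJ_Y=I_Y.\tag{2}$$
As a first use, take $N_n=m_n=1$ for all $n$, and let $R:X\to Y$ be the identity on the blocks $(1,k)$ and $0$ on the others. Then $R$ passes through the Hilbert space $(\bigoplus_k\ell_2^k)_{\ell_2}$, as $p\le2\le q$, and so does $J_YRQ_X$. But $J_YRQ_X$ is not finitely strictly singular. Indeed, on the $k$-dimensional subspace $E_k=J_X(\text{block }(1,k))$ of $\ell_p$, for $x=J_Xz$ we have $\|x\|\le\|J_X\|\|z\|$ and $\|z\|=\|Rz\|=\|Q_YJ_YRQ_Xx\|\le\|Q_Y\|\|J_YRQ_Xx\|$, so $J_YRQ_X$ is bounded below on all $E_k$ by one constant. This is one half of the incomparability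 of the two ideals.

The next lemma lets us work with $X$ and $Y$ in place of $\ell_p$ and $\ell_q$.

**Lemma 5 (transfer).** (i) If $U\in\mathcal{FS}(\ell_p,\ell_q)$, then $U'=Q_YUJ_X:X\to Y$ is finitely strictly singular. (ii) If $H\in\mathcal L(\ell_p,\ell_q)$ factors through $\ell_2$, so does $H'=Q_YHJ_X$. (iii) If $T\in\mathcal L(X,Y)$ and $\tilde T=J_YTQ_X$, then $Q_Y\tilde TJ_X=T$, and for $A\in\mathcal L(\ell_q)$, $B\in\mathcal L(\ell_p)$ we have $Q_YA\tilde TBJ_X=A'TB'$ with $A'=Q_YAJ_Y\in\mathcal L(Y)$ and $B'=Q_XBJ_X\in\mathcal L(X)$.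

*Proof.* Part (i) is the stability under composition noted before Lemma 2. Part (ii) is clear, and (iii) follows from (2) and the definitions. $\square$

For $S\in\mathcal L(X,Y)$ let $S^{n,k}:\ell_p^{N_n}(\ell_2^k)\to\ell_q^{m_n}(\ell_2^k)$ be its compression to the $(n,k)$ blocks, and let $S^{n,k}_{ji}:\ell_2^k\to\ell_2^k$ be its matrix entries ($i\le N_n$, $j\le m_n$): $S^{n,k}_{ji}z$ is the $j$-th coordinate of $S^{n,k}(e_i\otimes z)$. The averaged entries are
$$\tau^{n,k}_{ji}(S)=\frac1k\operatorname{tr}S^{n,k}_{ji}=\frac1k\sum_{l=1}^k\big\langle S^{n,k}(e_i\otimes f_l),e_j\otimes f_l\big\rangle .\tag{3}$$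
For instance, if $S^{n,k}=D\otimes I$ for a matrix $D$, then $\tau^{n,k}_{ji}(S)=D_{ji}$.

**Lemma 6 (the normalized trace kills finitely strictly singular operators).** If $U:X\to Y$ is finitely strictly singular, then $\lim_{k\to\infty}\tau^{n,k}_{ji}(U)=0$ for all fixed $n,i,j$.

*Proof.* Let $\delta>0$, and choose $d$ such that every subspace of $X$ of dimension at least $d$ contains $x$ with $\|Ux\|<\delta\|x\|$. This $d$ does not depend on $k$. The embedding $z\mapsto e_i\otimes z$ of $\ell_2^k$ into the $(n,k)$ block of $X$ is isometric, and the projection of $Y$ onto the $j$-th coordinate of its $(n,k)$ block is contractive. So every subspace of $\ell_2^k$ of dimension at least $d$ contains $z$ with $\|U^{n,k}_{ji}z\|<\delta\|z\|$.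

Let $k\ge d$ and let $s_1\ge s_2\ge\dots\ge s_k$ be the singular values of $U^{n,k}_{ji}$. If $s_d\ge\delta$, then $\|U^{n,k}_{ji}z\|\ge\delta\|z\|$ on the $d$-dimensional span of the first $d$ right singular vectors, which is impossible. Hence $s_d<\delta$. The absolute value of a trace is at most the sum of the singular values, so
$$|\operatorname{tr}U^{n,k}_{ji}|\le(d-1)\|U\|+k\delta,$$
and $\limsup_k|\tau^{n,k}_{ji}(U)|\le\delta$. As $\delta$ was arbitrary, the limit is $0$. $\square$

## 4. Theorem A from Walsh matrices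

We now prove Theorem A by putting Sections 1 and 3 together. Take $N_n=m_n=2^n$ in (1) and
$$T=\bigoplus_{n,k}V_n\otimes I_{\ell_2^k}:X\to Y,\qquad\tilde T=J_YTQ_X\in\mathcal L(\ell_p,\ell_q).$$
By Lemma 3 with $u=p$, $v=q$, each block has norm at most $\|V_n\|_{p\to q}\le1$, so $\|T\|\le1$ because $p\le q$. For $S\in\mathcal L(X,Y)$ and $N=2^n$ put
$$\Psi_{n,k}(S)=N^{-(2-1/\rho)}\sum_{i,j}w_{ji}\,\tau^{n,k}_{ji}(S).$$

**Step 1: the four properties of the tests.** The purpose of this step is to check that the proof of Proposition 1 survives averaging, and to add $\mathcal{FS}$. First, $\Psi_{n,k}(T)=1$, because $\tau^{n,k}_{ji}(T)=N^{-1/\rho}w_{ji}$. By (3), $\Psi_{n,k}(S)$ is the average over $l\le k$ of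
$$N^{-(2-1/\rho)}\sum_{i,j}w_{ji}\langle S(e_i\otimes f_l),e_j\otimes f_l\rangle,$$
where $e_i\otimes f_l$ and $e_j\otimes f_l$ are taken in the $(n,k)$ blocks of $X$ and of $Y^*=(\bigoplus\ell_{q'}^{m_n}(\ell_2^k))_{\ell_{q'}}$, and have norm $1$. So it suffices to bound this expression for each fixed $l$.

Second, $|\Psi_{n,k}(S)|\le\|S\|$. If $\rho=q$, then for fixed $i$ the numbers $\langle S(e_i\otimes f_l),e_j\otimes f_l\rangle$, $j\le N$, have $\ell_q$-norm at most $\|S(e_i\otimes f_l)\|\le\|S\|$, and Hölder in $j$ followed by summation over $i$ gives $N\cdot N^{1-1/q}\|S\|$. If $\rho=p'$, then for fixed $j$ the same numbers, indexed by $i$, have $\ell_{p'}$-norm at most $\|S^*(e_j\otimes f_l)\|\le\|S\|$, and we get $N\cdot N^{1-1/p'}\|S\|$.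

Third, if $S=AB$ through $\ell_2$, then $|\Psi_{n,k}(S)|\le N^{1/\rho-1/2}\|A\|\|B\|$ for all $k$. This is the computation of Proposition 1 with $b_i=B(e_i\otimes f_l)$ and $a_j=A^*(e_j\otimes f_l)$, vectors of $\ell_2$ with norms at most $\|B\|$ and $\|A\|$; nothing else about them was used there.

Fourth, if $U:X\to Y$ is finitely strictly singular, then $\lim_k\Psi_{n,k}(U)=0$ for each fixed $n$, by Lemma 6, since $\Psi_{n,k}$ is a combination, with coefficients independent of $k$, of the $N^2$ numbers $\tau_{ji}^{n,k}$.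

**Step 2: the contradiction.** The purpose is to choose first $n$, then $k$. Suppose $\tilde T\in\mathcal{FS}\vee\mathcal J^{\ell_2}$. The operators $U+H$, with $U\in\mathcal{FS}$ and $H$ factoring through $\ell_2$, form an ideal, whose closure is therefore $\mathcal{FS}\vee\mathcal J^{\ell_2}$. Pick one with $\|\tilde T-U-H\|<(2\|Q_Y\|\|J_X\|)^{-1}$. Composing with $Q_Y$ and $J_X$ and using Lemma 5, we get $\|T-U'-H'\|<\frac12$ with $U'$ finitely strictly singular and $H'=A_0B_0$ through $\ell_2$. Fix $n$ with $2^{n(1/\rho-1/2)}\|A_0\|\|B_0\|<\frac18$; this bounds $|\Psi_{n,k}(H')|$ for all $k$ at once. For this $n$ choose $k$ with $|\Psi_{n,k}(U')|<\frac18$. Then $1=\Psi_{n,k}(T)\le\frac12+\frac18+\frac18<1$, a contradiction. So $\tilde T\notin\mathcal{FS}\vee\mathcal J^{\ell_2}$, and Theorem A is proved. $\square$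

## 5. Walsh blocks rebuild one another

For Theorem B we want many ideals, and it is natural to let $n$ range over a subset only. For $M\subseteq\mathbb N$, with the notation of Section 4, let $T^W_M=\bigoplus_{n,k}\mathbf 1_M(n)\,V_n\otimes I_{\ell_2^k}$ and $\tilde T^W_M=J_YT^W_MQ_X$. This fails completely.

**Proposition 7.** For every infinite $M\subseteq\mathbb N$, the operators $\tilde T^W_M$ and $\tilde T^W_{\mathbb N}$ generate the same closed ideal.

*Proof.* Restricting to the blocks with $n\in M$ is a contraction $P$ on $Y$, and $T^W_M=PT^W_{\mathbb N}$. Thus $\tilde T^W_M=(J_YPQ_Y)\tilde T^W_{\mathbb N}$.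

For the converse, choose an injective map $g:\mathbb N\to M$ with $g(n)\ge n$. We find contractions $B_n:\ell_p^{2^n}\to\ell_p^{2^{g(n)}}$ and $A_n:\ell_q^{2^{g(n)}}\to\ell_q^{2^n}$ with $A_nV_{g(n)}B_n=V_n$. Fix $n$, write $g=g(n)$, and index the coordinates of dimension $2^g$ by pairs $(i,i')\in\{0,1\}^n\times\{0,1\}^{g-n}$. The entries of $W_g$ are the products $w_{ji}w_{j'i'}$ of entries of $W_n$ and $W_{g-n}$.

If $\rho=q$, let $B_ne_i=e_{(i,0)}$ and $(A_ny)_j=2^{-(g-n)(1-1/q)}\sum_{j'}y_{(j,j')}$. By Hölder, $\|A_n\|\le1$. The coordinates of $V_ge_{(i,0)}$ are $2^{-g/q}w_{ji}$, independent of $j'$, so $(A_nV_gB_ne_i)_j=2^{-(g-n)(1-1/q)}2^{g-n}2^{-g/q}w_{ji}=2^{-n/q}w_{ji}$, as required.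

If $\rho=p'$, let $B_ne_i=2^{-(g-n)/p}\sum_{i'}e_{(i,i')}$, which is isometric, and $(A_ny)_j=y_{(j,0)}$. Then $(A_nV_gB_ne_i)_j=2^{-(g-n)/p}2^{-g/p'}2^{g-n}w_{ji}=2^{-n/p'}w_{ji}$, as required.

By Lemma 3 with $u=v$, the operators $B_n\otimes I$ and $A_n\otimes I$ are contractions. Let $B:X\to X$ send block $(n,k)$ to block $(g(n),k)$ by $B_n\otimes I$. Let $A:Y\to Y$ send block $(g(n),k)$ to block $(n,k)$ by $A_n\otimes I$ and vanish on the remaining blocks. As $g$ is injective, both are contractions, and $AT^W_MB=T^W_{\mathbb N}$. By (2), $\tilde T^W_{\mathbb N}=(J_YAQ_Y)\,\tilde T^W_M\,(J_XBQ_X)$. $\square$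

All Walsh blocks live at the same exponent $\rho$, and a small block sits inside every larger one. We need blocks $D_n$ such that $D_n$ cannot be rebuilt from the others. The plan is a ladder of exponents $r_1<r_2<\dots<2$ with $D_n$ bounded from $\ell_{r_n}$ to $\ell_q$. Blocks $D_l$ with $l>n$ then all factor through $L_{r_{n+1}}$, and $D_n$ should not factor well through $L_{r_{n+1}}$. Blocks with $l<n$ have small size compared with $N_n$ and will be treated as operators through Hilbert space. So we need matrices adapted to $r_n$, where $r_n'=\rho_n<\min(p',q)$.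

Square Walsh matrices cannot be adapted by renormalizing: $\|N^{-1/\rho_n}W\|_{p\to q}\le N^{1/\rho-1/\rho_n}$, which tends to $0$ as $N\to\infty$ when $\rho_n$ stays in a compact subset of $(2,\rho)$. The remedy is to make the matrix taller. With $m$ rows, a column of signs has $\ell_q$-norm $m^{1/q}$, and $m\approx N^{q/\rho_n}$ makes this $\approx N^{1/\rho_n}$. Interpolation between $1\to\infty$ and $2\to t$ reaches $r_n\to q$ when $\theta=2/\rho_n$ and $t=2q/\rho_n$. It gives norm about $N^{1/\rho_n}$ provided the $2\to t$ norm is about $\sqrt N$. As $m^{1/t}\approx\sqrt N$, we need a sign matrix with $2\to t$ norm of order $\sqrt N+m^{1/t}$. The next section provides one.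

## 6. Tall sign matrices

**Lemma 8.** For all $m\ge N\ge1$ there is a matrix $\varepsilon=(\varepsilon_{ji})_{j\le m,\,i\le N}$ of signs with $\|\varepsilon\|_{\ell_2^N\to\ell_2^m}\le14\sqrt m$ and, for all $t>2$,
$$\|\varepsilon\|_{\ell_2^N\to\ell_t^m}\le C_t\big(\sqrt N+m^{1/t}\big),$$
where $C_t$ depends only on $t$ and is bounded on compact subsets of $(2,\infty)$.

*Proof.* By the remark after Lemma 3 we may take real scalars. Let the $\varepsilon_{ji}$ be independent random signs. For $\emptyset\ne S\subseteq\{1,\dots,m\}$ let $\varepsilon_S$ be the submatrix with rows in $S$.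

**Step 1: control all row submatrices at once.** This step bounds $\|\varepsilon_S\|_{2\to2}$ for every $S$; Step 2 needs this in order to look at the largest coordinates of $\varepsilon x$. Let $|S|=k$. The unit sphere of $\mathbb R^d$ has a $\frac14$-net with at most $(1+2\cdot4)^d=9^d$ points. For unit $u\in\mathbb R^S$, $v\in\mathbb R^N$ and net points $u_0,v_0$ within $\frac14$ of them,
$$|\langle\varepsilon_Sv,u\rangle|\le|\langle\varepsilon_Sv_0,u_0\rangle|+|\langle\varepsilon_S(v-v_0),u\rangle|+|\langle\varepsilon_Sv_0,u-u_0\rangle|\le|\langle\varepsilon_Sv_0,u_0\rangle|+\tfrac12\|\varepsilon_S\|,$$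
so $\|\varepsilon_S\|\le2\max|\langle\varepsilon_Sv_0,u_0\rangle|$ over net points. For fixed unit $u,v$ the sum $\langle\varepsilon_Sv,u\rangle=\sum\varepsilon_{ji}v_iu_j$ has coefficients with square sum $1$, so Hoeffding's inequality gives $P(|\langle\varepsilon_Sv,u\rangle|>\lambda)\le2e^{-\lambda^2/2}$. The number of sets $S$ of size $k$ is $\binom mk\le m^k/k!\le(em/k)^k$. Put
$$\lambda_k^2=2\big(k\log(em/k)+4(k+N)\big).$$
Since $\log9<2.2$, the probability that $\|\varepsilon_S\|>2\lambda_{|S|}$ for some $S$ is at most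
$$\sum_{k=1}^m\Big(\frac{em}k\Big)^k9^{k+N}\,2e^{-\lambda_k^2/2}\le\sum_{k\ge1}2e^{(2.2-4)(k+N)}\le2\sum_{k\ge1}e^{-1.8(k+1)}=\frac{2e^{-3.6}}{1-e^{-1.8}}<1.$$
So we can fix signs with $\|\varepsilon_S\|\le2\lambda_{|S|}$ for all $S$. As $k\le k\log(em/k)$ for $k\le m$, we have $\lambda_k^2\le10k\log(em/k)+8N$, and since $2\sqrt{10}\le7$ and $2\sqrt8\le7$,
$$\|\varepsilon_S\|\le7\big(\sqrt N+\sqrt{k\log(em/k)}\big)\qquad(|S|=k).\tag{4}$$
For $k=m$ this reads $\|\varepsilon\|_{2\to2}\le7(\sqrt N+\sqrt m)\le14\sqrt m$.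

**Step 2: the $\ell_t$ bound.** This step turns (4) into decay of the ordered coordinates. Let $\|x\|_2=1$, $y=\varepsilon x$, and let $y_k^*$ be the $k$-th largest of the $|y_j|$. If $S$ is the set of positions of the $k$ largest, then $\sqrt k\,y_k^*\le\|\varepsilon_Sx\|_2\le\|\varepsilon_S\|$, so $y_k^*\le7(\sqrt{N/k}+\sqrt{\log(em/k)})$. By the triangle inequality in $\ell_t$,
$$\|y\|_t\le7\Big(\sum_{k\ge1}k^{-t/2}\Big)^{1/t}\sqrt N+7\Big(\sum_{k\le m}\log(em/k)^{t/2}\Big)^{1/t}.$$
The function $w\mapsto\log(em/w)^{t/2}$ is decreasing on $(0,m]$, so the last sum is at most $\int_0^m\log(em/w)^{t/2}dw=m\int_0^1(1+\log\frac1v)^{t/2}dv$. Both the series and this integral are finite for $t>2$ and bounded for $t$ in compact subsets of $(2,\infty)$, which gives $C_t$. $\square$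

## 7. A ladder of exponents

Fix $2<a<b<\min(p',q)$, and for $n\in\mathbb N$ let
$$\rho_n=a+\frac{b-a}n,\qquad r_n=\rho_n',\qquad\eta_n=\frac1{\rho_{n+1}}-\frac1{\rho_n}>0,\qquad\beta_n=\frac q{\rho_n}>1.$$
Then $\rho_1=b<p'$ and $\rho_n$ decreases to $a>2$, so $p<r_1<r_2<\dots<2$. Let $c=K_b$ in the notation of Lemma 4. As $\max(r_n,r_n')=\rho_n\le b$, we have $c_{r_n}\le c$ for all $n$.

Put $N_0=1$ and choose recursively integers $N_n>N_{n-1}$ so large that
$$N_n^{-\eta_n}\sqrt{N_{n-1}}\le\frac1n.\tag{5}$$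
Let $m_n=\lceil N_n^{\beta_n}\rceil$. Then $m_n\ge N_n$ and $N_n^{\beta_n}\le m_n\le2N_n^{\beta_n}$, so that
$$N_n^{1/\rho_n}\le m_n^{1/q}\le2N_n^{1/\rho_n}.\tag{6}$$
Let $\varepsilon^{(n)}$ be the $m_n\times N_n$ sign matrix of Lemma 8, and $D_n=m_n^{-1/q}\varepsilon^{(n)}$. Each column of $D_n$ has $\ell_q$-norm $1$.

**Lemma 9.** There is a constant $C$, independent of $n$, with $\|D_n\|_{\ell_{r_n}^{N_n}\to\ell_q^{m_n}}\le C$.

*Proof.* Let $t_n=2\beta_n=2q/\rho_n\in[2q/b,2q/a]$, a compact subset of $(2,\infty)$. Since $m_n^{1/t_n}\le(2N_n^{\beta_n})^{1/(2\beta_n)}\le2\sqrt{N_n}$, Lemma 8 gives $\|\varepsilon^{(n)}\|_{2\to t_n}\le3C_{t_n}\sqrt{N_n}$. Also $\|\varepsilon^{(n)}\|_{1\to\infty}=1$. These bounds hold over $\mathbb C$, and it suffices to prove the lemma there. Apply Riesz–Thorin with $\theta=2/\rho_n$: we have $(1-\theta)+\frac\theta2=1-\frac1{\rho_n}=\frac1{r_n}$ and $\frac\theta{t_n}=\frac1q$. Hence, by (6),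
$$\|\varepsilon^{(n)}\|_{r_n\to q}\le(3C_{t_n}\sqrt{N_n})^{2/\rho_n}=(3C_{t_n})^{2/\rho_n}N_n^{1/\rho_n}\le(3C_{t_n})^{2/\rho_n}m_n^{1/q},$$
and the factors $(3C_{t_n})^{2/\rho_n}$ are bounded in $n$. $\square$

Here, for all $p,q$, is the obstruction announced in Section 2. Without the spaces $\ell_2^k$, the operator $\bigoplus_nD_n:\ell_p\to\ell_q$ factors through the inclusion $\ell_p\to\ell_{r_1}$, because $r_1\le r_n$ and $r_1\le q$ make $\bigoplus_nD_n:\ell_{r_1}\to\ell_q$ bounded by $C$. As $p<r_1$, Lemma 2 shows that $\bigoplus_nD_n$ is in $\mathcal{FS}$.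

So we form $X$ and $Y$ as in (1) with these $N_n$ and $m_n$, and for $M\subseteq\mathbb N$ put
$$T_M=\bigoplus_{n,k}\mathbf 1_M(n)\,D_n\otimes I_{\ell_2^k}:X\to Y,\qquad\tilde T_M=J_YT_MQ_X\in\mathcal L(\ell_p,\ell_q).$$
Since $p\le r_n\le q$, Lemmas 9 and 3 bound each block by $C$, and $\|T_M\|\le C$ because $p\le q$. Clearly $\tilde T_\emptyset=0$.

If $n\notin M$, then $T_M=T_{M\cap[1,n)}+T_{M\cap(n,\infty)}$. The next lemma sends both parts through $L_{r_{n+1}}$-spaces, the late blocks at bounded cost and the early blocks at a cost controlled by their size.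

**Lemma 10.** Let $M\subseteq\mathbb N$ and $n\in\mathbb N$.
(i) $T_{M\cap(n,\infty)}$ factors through $\ell_{r_{n+1}}$ with constant $cC$.
(ii) $T_{M\cap[1,n)}$ factors through a separable Hilbert space with constant $\sqrt{N_{n-1}}$, hence through $L_{r_{n+1}}[0,1]$ with constant $c\sqrt{N_{n-1}}$.

*Proof.* (i) Put $r=r_{n+1}$ and $Z=\big(\bigoplus_{l>n,\,k}\ell_r^{N_l}(\ell_2^k)\big)_{\ell_r}$. The formal map $X\to Z$, which forgets the blocks with $l\le n$, has norm at most $1$ since $p\le r$. For $l>n$ we have $r\le r_l$, so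
$$D_l\otimes I:\ \ell_r^{N_l}(\ell_2^k)\to\ell_{r_l}^{N_l}(\ell_2^k)\to\ell_q^{m_l}(\ell_2^k)$$
has norm at most $C$, by Lemma 9 and Lemma 3 with $u=r_l\le q=v$. As $r\le q$, the direct sum of these maps over $l\in M$, $l>n$ (and $0$ on the other blocks) has norm at most $C$ from $Z$ to $Y$. By Lemma 4, $I_Z$ factors through $\ell_r$ with constant $c_r\le c$. Composing the three pieces gives (i).

(ii) If $n=1$ the operator is $0$. Let $n\ge2$ and map $X$ formally into the Hilbert space $\big(\bigoplus_{l<n,\,k}\ell_2^{N_l}(\ell_2^k)\big)_{\ell_2}$, with norm at most $1$ since $p\le2$. For $x=\sum_ie_i\otimes x_i\in\ell_2^{N_l}(\ell_2^k)$ the norm of $(D_l\otimes I)x$ in $\ell_q^{m_l}(\ell_2^k)$ satisfies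
$$\|(D_l\otimes I)x\|\le\sum_i\|D_le_i\|_q\|x_i\|=\sum_i\|x_i\|\le\sqrt{N_l}\,\Big(\sum_i\|x_i\|^2\Big)^{1/2}.$$
As $N_l\le N_{n-1}$ for $l<n$ and $2\le q$, the direct sum over $l\in M$, $l<n$, has norm at most $\sqrt{N_{n-1}}$ from the Hilbert space to $Y$. The second assertion follows because the identity of $\ell_2$ factors through $L_{r_{n+1}}[0,1]$ with constant $c_{r_{n+1}}\le c$. $\square$

## 8. Averaged sign tests and factorizations through $L_s$

For $S\in\mathcal L(X,Y)$ put
$$\Phi_{n,k}(S)=\frac1{N_nm_n^{1-1/q}}\sum_{i\le N_n,\,j\le m_n}\varepsilon^{(n)}_{ji}\,\tau^{n,k}_{ji}(S).$$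

**Lemma 11.** For all $n,k$ and $S\in\mathcal L(X,Y)$:
(a) if $n\in M$, then $\Phi_{n,k}(T_M)=1$;
(b) $|\Phi_{n,k}(S)|\le\|S\|$;
(c) if $S=AB$ with $B:X\to L_s(\mu)$, $A:L_s(\mu)\to Y$ and $1<s\le2$, then $|\Phi_{n,k}(S)|\le14\,m_n^{1/q}N_n^{-1/s'}\|A\|\|B\|$; in particular, for $s=r_{n+1}$, $|\Phi_{n,k}(S)|\le28\,N_n^{-\eta_n}\|A\|\|B\|$;
(d) if $U:X\to Y$ is finitely strictly singular, then $\lim_{k\to\infty}\Phi_{n,k}(U)=0$ for each fixed $n$.

*Proof.* (a) Here $\tau^{n,k}_{ji}(T_M)=m_n^{-1/q}\varepsilon^{(n)}_{ji}$, so the sum has $N_nm_n$ terms, each equal to $m_n^{-1/q}$.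

(b) By (3), $\Phi_{n,k}$ is an average over $l\le k$. For fixed $i$ and $l$, Hölder in $j$ gives
$$\sum_j|\langle S^{n,k}(e_i\otimes f_l),e_j\otimes f_l\rangle|\le m_n^{1-1/q}\|S^{n,k}(e_i\otimes f_l)\|\le m_n^{1-1/q}\|S\|.$$
Sum over the $N_n$ values of $i$, average over $l$, and divide by $N_nm_n^{1-1/q}$.

(c) This is the main estimate, and it replaces the Hilbert space computation of Proposition 1. Write $N=N_n$, $m=m_n$, $\varepsilon=\varepsilon^{(n)}$ and fix $l$. Let $b_i=B(e_i\otimes f_l)\in L_s(\mu)$ and $a_j=A^*(e_j\otimes f_l)\in L_{s'}(\mu)$, with the vectors taken in the $(n,k)$ blocks of $X$ and $Y^*$. Then $\|b_i\|\le\|B\|$, $\|a_j\|\le\|A\|$, and $\langle S(e_i\otimes f_l),e_j\otimes f_l\rangle=\langle b_i,a_j\rangle$. Applying Hölder on $L_s\times L_{s'}$ and then Hölder for the sum over $i$ (with $1-\frac1{s'}=\frac1s$),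
$$\Big|\sum_{i,j}\varepsilon_{ji}\langle b_i,a_j\rangle\Big|\le\|B\|\sum_i\Big\|\sum_j\varepsilon_{ji}a_j\Big\|_{s'}\le\|B\|N^{1/s}\Big(\int\sum_i\Big|\sum_j\varepsilon_{ji}a_j\Big|^{s'}d\mu\Big)^{1/s'}.$$
At almost every point, since $s'\ge2$ and the transpose of $\varepsilon$ also has $2\to2$ norm at most $14\sqrt m$,
$$\Big(\sum_i\Big|\sum_j\varepsilon_{ji}a_j\Big|^{s'}\Big)^{1/s'}\le\Big(\sum_i\Big|\sum_j\varepsilon_{ji}a_j\Big|^2\Big)^{1/2}\le14\sqrt m\Big(\sum_j|a_j|^2\Big)^{1/2}.$$
Finally, the triangle inequality in $L_{s'/2}$ gives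
$$\Big\|\Big(\sum_j|a_j|^2\Big)^{1/2}\Big\|_{s'}=\Big\|\sum_j|a_j|^2\Big\|_{s'/2}^{1/2}\le\Big(\sum_j\|a_j\|_{s'}^2\Big)^{1/2}\le\sqrt m\,\|A\|.$$
Altogether $|\sum_{i,j}\varepsilon_{ji}\langle b_i,a_j\rangle|\le14\,N^{1/s}m\,\|A\|\|B\|$. Averaging over $l$ and dividing by $Nm^{1-1/q}$, we get the factor $14\,N^{1/s-1}m^{1/q}=14\,m^{1/q}N^{-1/s'}$. For $s=r_{n+1}$ we have $s'=\rho_{n+1}$, and (6) gives $m^{1/q}N^{-1/s'}\le2N^{1/\rho_n-1/\rho_{n+1}}=2N^{-\eta_n}$.

(d) For fixed $n$, $\Phi_{n,k}(U)$ is a combination, with coefficients independent of $k$, of the $N_nm_n$ numbers $\tau^{n,k}_{ji}(U)$, each of which tends to $0$ by Lemma 6. $\square$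

## 9. Separating $\tilde T_{M'}$ from finitely many $\tilde T_{M_i}$

We prove the first assertion of Theorem B. Let $M'\setminus(M_1\cup\dots\cup M_L)$ be infinite, and suppose that $\tilde T_{M'}$ lies in the closed ideal generated by $\mathcal{FS}\cup\mathcal J^{\ell_2}\cup\{\tilde T_{M_1},\dots,\tilde T_{M_L}\}$.

**Step 1: an approximant on $X$ and $Y$.** The aim is to write down what the assumption says, in terms of $X$ and $Y$. The operators
$$U+H+\sum_{i=1}^hA_i\tilde T_{M_{\sigma(i)}}B_i,$$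
with $U\in\mathcal{FS}$, $H$ factoring through $\ell_2$, $A_i\in\mathcal L(\ell_q)$, $B_i\in\mathcal L(\ell_p)$ and $\sigma(i)\in\{1,\dots,L\}$, form an ideal: sums, scalar multiples and two-sided products keep this form. Its closure is a closed ideal that contains all generators and is contained in every closed ideal containing them. So it is the closed ideal in question. Choose an operator of this form at distance less than $(2\|Q_Y\|\|J_X\|)^{-1}$ from $\tilde T_{M'}$, and compose with $Q_Y$ on the left and $J_X$ on the right. By Lemma 5,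
$$\Big\|T_{M'}-U'-H'-\sum_{i=1}^hA_i'T_{M_{\sigma(i)}}B_i'\Big\|<\frac12,\tag{7}$$
where $U':X\to Y$ is finitely strictly singular, $H'=A_0B_0$ through $\ell_2$, $A_i'\in\mathcal L(Y)$ and $B_i'\in\mathcal L(X)$. All these operators are now fixed.

**Step 2: everything except $U'$ is small under $\Phi_{n,k}$, uniformly in $k$.** The purpose is to choose $n$. Let $n\in M'\setminus\bigcup_iM_i$. By Lemma 4, $H'$ factors through $L_{r_{n+1}}[0,1]$ with constant $c\|A_0\|\|B_0\|$. Since $n\notin M_{\sigma(i)}$, Lemma 10 shows that $A_i'T_{M_{\sigma(i)}}B_i'$ is a sum of two operators that factor through $L_{r_{n+1}}$-spaces with constants $cC\|A_i'\|\|B_i'\|$ and $c\sqrt{N_{n-1}}\|A_i'\|\|B_i'\|$. By Lemma 11(c), for all $k$,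
$$\Big|\Phi_{n,k}\Big(H'+\sum_iA_i'T_{M_{\sigma(i)}}B_i'\Big)\Big|\le28\,c\,N_n^{-\eta_n}\Big(\|A_0\|\|B_0\|+\big(C+\sqrt{N_{n-1}}\big)\sum_i\|A_i'\|\|B_i'\|\Big).$$
By (5), $N_n^{-\eta_n}\sqrt{N_{n-1}}\le\frac1n$, and as $N_{n-1}\ge1$, also $N_n^{-\eta_n}\le\frac1n$. So the right side is at most
$$\frac{28\,c}n\Big(\|A_0\|\|B_0\|+(C+1)\sum_i\|A_i'\|\|B_i'\|\Big).$$
The quantity in parentheses does not depend on $n$, and infinitely many $n$ are available. Fix one for which this bound is less than $\frac18$.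

**Step 3: now choose $k$.** The purpose is to remove $U'$. With $n$ fixed, Lemma 11(d) gives $k$ with $|\Phi_{n,k}(U')|<\frac18$. Since $n\in M'$, Lemma 11(a), (b) and (7) yield
$$1=\Phi_{n,k}(T_{M'})\le\frac12+\frac18+\frac18<1,$$
a contradiction. This proves the first assertion of Theorem B. The case $M'=\mathbb N$, $L=1$, $M_1=\emptyset$ says that $\tilde T_{\mathbb N}\notin\mathcal{FS}\vee\mathcal J^{\ell_2}$, which is Theorem A again. $\square$

## 10. Almost disjoint sets and $2^{\mathfrak c}$ closed ideals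

It remains to count. Call a family of infinite subsets of $\mathbb N$ almost disjoint if any two distinct members have finite intersection. There is such a family $\mathcal A$ of cardinality $\mathfrak c$: identify $\mathbb N$ with the countable set of nodes of the dyadic tree (finite $0$–$1$ sequences) and take all branches, a branch being the set of initial segments of an infinite $0$–$1$ sequence. Two different branches share only the nodes before they split.

For $\mathcal D\subseteq\mathcal A$ let $I_{\mathcal D}$ be the closed ideal generated by $\mathcal{FS}\cup\mathcal J^{\ell_2}\cup\{\tilde T_M:M\in\mathcal D\}$. It contains $\mathcal{FS}\vee\mathcal J^{\ell_2}$.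

**Step 1: $\mathcal D\mapsto I_{\mathcal D}$ is an order embedding.** We show that $\mathcal D\subseteq\mathcal D'$ if and only if $I_{\mathcal D}\subseteq I_{\mathcal D'}$. The forward implication is clear. For the other one, let $M'\in\mathcal D\setminus\mathcal D'$, and suppose that $\tilde T_{M'}\in I_{\mathcal D'}$. The ideal $I_{\mathcal D'}$ is the closure of the set of operators of the form in Step 1 of Section 9 with arbitrary sets from $\mathcal D'$ allowed. An approximant at distance less than $(2\|Q_Y\|\|J_X\|)^{-1}$ from $\tilde T_{M'}$ involves only finitely many sets $M_1,\dots,M_L\in\mathcal D'$ (add $M_1=\emptyset$ if it involves none). Each of them meets $M'$ in a finite set, because it is a member of $\mathcal A$ different from $M'$ (or is empty). As $M'$ is infinite, $M'\setminus(M_1\cup\dots\cup M_L)$ is infinite. Now Steps 2 and 3 of Section 9, applied to this approximant, give a contradiction. Hence $\tilde T_{M'}\in I_{\mathcal D}\setminus I_{\mathcal D'}$, and $I_{\mathcal D}\not\subseteq I_{\mathcal D'}$.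

So the power set of $\mathcal A$, ordered by inclusion, order-embeds into the lattice of closed ideals containing $\mathcal{FS}\vee\mathcal J^{\ell_2}$. In particular there are at least $2^{\mathfrak c}$ such ideals.

**Step 2: the upper bound.** This step shows that there are no more. An operator in $\mathcal L(\ell_p,\ell_q)$ is determined by its matrix, an element of $\mathbb K^{\mathbb N\times\mathbb N}$, so $\mathcal L(\ell_p,\ell_q)$ has cardinality $\mathfrak c$ and only $2^{\mathfrak c}$ subsets. Hence exactly $2^{\mathfrak c}$ closed ideals of $\mathcal L(\ell_p,\ell_q)$ contain $\mathcal{FS}\vee\mathcal J^{\ell_2}$, and the proof of Theorem B is complete. $\blacksquare$
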